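\title{Coalgebras for positive unital maps between $C^*$-algebras}

\begin{abstract}
The embedding $U$ of the category of unital $C^*$-algebras with unital $*$-homo\-morphisms into the category of unital $C^*$-algebras with positive unital maps has a left adjoint $F$. We show that the category of coalgebras of the comonad $FU$ is not equivalent to the category of Banach order unit spaces. The obstruction lives on the three-dimensional space of affine functions on a square, which carries two different matrix orders that both come from coalgebras. We then describe the coalgebras completely: they are the universal $C^*$-algebras of those operator systems on which a completely positive unital map followed by a positive unital map is again completely positive. Banach order unit spaces form a proper full coreflective subcategory.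
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $C^*$-algebras have a unit. A linear map between $C^*$-algebras is an \emph{MIU-map} if it preserves multiplication, involution and unit, and a \emph{PU-map} if it is positive and preserves the unit. These maps form categories $\mathbf{C}^*_{\mathrm{MIU}}$ and $\mathbf{C}^*_{\mathrm{PU}}$. Every MIU-map is positive, so there is an embedding $U\colon\mathbf{C}^*_{\mathrm{MIU}}\to\mathbf{C}^*_{\mathrm{PU}}$. It is known that $U$ has a left adjoint $F$. Since $U$ is the identity on objects and morphisms, we write $FA$ for $FUA$. The adjunction says: for every $C^*$-algebra $A$ there are a $C^*$-algebra $FA$ and a PU-map $\eta_A\colon A\to FA$ such that every PU-map $\psi\colon A\to B$ factors as $\psi=\bar\psi\eta_A$ for a unique MIU-map $\bar\psi\colon FA\to B$. On a PU-map $\psi\colon A\to B$ the functor gives the unique MIU-map $F(\psi)\colon FA\to FB$ with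
\begin{equation}\label{eq:nat}
F(\psi)\,\eta_A=\eta_B\,\psi .
\end{equation}
There is exactly one PU-map $\mathbb C\to B$, so $F\mathbb C=\mathbb C$. A PU-map $\psi\colon\mathbb C^2\to B$ is the same as the choice of $\psi(1,0)$, which can be any \emph{effect}, that is, any $x$ with $0\le x\le1$. By the functional calculus an effect is also the same as an MIU-map $C[0,1]\to B$, so $F(\mathbb C^2)=C[0,1]$.

The adjunction makes $FU$ a comonad on $\mathbf{C}^*_{\mathrm{MIU}}$, with counit $\varepsilon_A=\overline{\mathrm{id}_A}$ (so $\varepsilon_A\eta_A=\mathrm{id}_A$) and comultiplication $F(\eta_A)$. It is also known that $(\mathbf{C}^*_{\mathrm{PU}})^{\mathrm{op}}$ is isomorphic to the Kleisli category of the corresponding monad on $(\mathbf{C}^*_{\mathrm{MIU}})^{\mathrm{op}}$. The other category attached to a comonad is its Eilenberg--Moore category $\mathcal{EM}(FU)$. Its objects are the \emph{coalgebras}: pairs $(A,a)$ with $a\colon A\to FA$ an MIU-map such that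
\begin{equation}\label{eq:coalg}
\varepsilon_A\,a=\mathrm{id}_A,\qquad F(a)\,a=F(\eta_A)\,a .
\end{equation}
A morphism $(A,a)\to(A',a')$ is an MIU-map $f\colon A\to A'$ with $F(f)\,a=a'f$. A coalgebra structure turns each PU-map $\psi\colon A\to B$ into an MIU-map $\psi^\sharp=\bar\psi a$ with the same domain and codomain, and it singles out the subspace
\[
V_A=\{x\in A: a(x)=\eta_A(x)\},
\]
on which $\psi^\sharp$ agrees with $\psi$. (The space $V_A$ depends on $a$.)

\begin{example}\label{ex:interval}
Let $A=C[0,1]$ and let $\iota\in A$ be the identity function. Since $\eta_A(\iota)$ is an effect, there is an MIU-map $a\colon A\to FA$ with $a(\iota)=\eta_A(\iota)$; it is a coalgebra structure by Lemma~\ref{lem:gen} below. For a PU-map $\psi\colon A\to B$ the MIU-map $\psi^\sharp$ sends $\iota$ to $\psi(\iota)$, so $\psi^\sharp(f)=f(\psi(\iota))$. If $\psi$ is integration against a probability measure, then $\psi^\sharp$ is evaluation at its mean. The space $V_A$ contains $1$ and $\iota$, and measures supported on two points show that every $f\in V_A$ is affine. So $V_A$ is the space of affine functions,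 a copy of $\mathbb C^2$.
\end{example}

An \emph{order unit space} (in the sense of Kadison) is a partially ordered real vector space $W$, with the order compatible with addition and with multiplication by nonnegative scalars, together with an element $1$ such that every $w\in W$ satisfies $-\lambda 1\le w\le\lambda 1$ for some $\lambda\ge0$, and such that the order is Archimedean: $w\le\epsilon 1$ for all $\epsilon>0$ implies $w\le0$. The least such $\lambda$ exists by the Archimedean property and defines a norm $\|w\|$. If the norm is complete, $W$ is a \emph{Banach order unit space}. These spaces with the positive linear maps preserving the unit form the category $\mathbf{BOUS}$. The following problem is posed in \cite{Westerbaan}.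

\medskip
\noindent\textbf{Problem.} \emph{Is $\mathcal{EM}(FU)$ isomorphic to $\mathbf{BOUS}$?}
\medskip

There are good reasons to guess yes. The self-adjoint part $B_{sa}$ of a $C^*$-algebra is a Banach order unit space, and $B\mapsto B_{sa}$ identifies $\mathbf{C}^*_{\mathrm{PU}}$ with a full subcategory of $\mathbf{BOUS}$. The functor $B\mapsto B_{sa}$ from $\mathbf{C}^*_{\mathrm{MIU}}$ to $\mathbf{BOUS}$ has a left adjoint $F'$ that induces the same comonad (Section~\ref{sec:C}). Like every adjunction inducing the comonad, it has a \emph{comparison functor}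
\[
K\colon\mathbf{BOUS}\to\mathcal{EM}(FU),\qquad W\mapsto\bigl(F'W,\,F'(\eta'_W)\bigr),
\]
where $\eta'$ is the unit of the new adjunction. In the other direction, $(V_A)_{sa}$ is a Banach order unit space for every coalgebra, and in Example~\ref{ex:interval} it recovers the space $\mathbb R^2$ from which $C[0,1]$ was built. Nevertheless the answer is no, for every choice of functor.

\begin{theorem}\label{thm:A}
The category $\mathcal{EM}(FU)$ is not equivalent, and in particular not isomorphic, to $\mathbf{BOUS}$.
\end{theorem}

What the guess overlooks is that $V_A$ sits inside a $C^*$-algebra, so the matrices over $V_A$ are ordered too. An \emph{operator system} is here always norm-complete, and we view it as a closed self-adjoint subspace $V\ni1$ of a $C^*$-algebra $A$, with the cones $M_n(V)\cap M_n(A)_+$. A linear map $\varphi$ between operator systems is \emph{completely positive} if each map $(x_{ij})\mapsto(\varphi(x_{ij}))$ on $n\times n$ matrices is positive; \emph{UCP} means unital and completely positive. MIU-maps are UCP. The isomorphisms among UCP maps are called complete order isomorphisms.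 We use two constructions.
\begin{itemize}
\item The \emph{universal $C^*$-algebra} $C^*_u(V)$ of an operator system $V$ \cite{KW} is generated by a completely order isomorphic copy of $V$, and every UCP map from $V$ to a $C^*$-algebra $B$ extends uniquely to an MIU-map $C^*_u(V)\to B$.
\item For a Banach order unit space $W$, the \emph{maximal operator system} $\mathrm{OMAX}(W)$ \cite{PTT} has underlying space $W+iW$ and the same positive elements as $W$, and every positive unital map from it to an operator system is UCP.
\end{itemize}

\begin{definition}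
An operator system $V$ is \emph{positively stable} if for all $C^*$-algebras $B,D$, every UCP map $\varphi\colon V\to B$ and every PU-map $\omega\colon B\to D$, the map $\omega\varphi$ is completely positive.
\end{definition}

The system $\mathrm{OMAX}(W)$ is positively stable because $\omega\varphi$ is positive and unital. The system $M_2$ is not: take $\varphi=\mathrm{id}$ and $\omega$ the transpose, which sends the positive matrix $(e_{ij})_{i,j}\in M_2(M_2)$ of matrix units to the flip $(e_{ji})_{i,j}$, and the flip has the eigenvalue $-1$.

\begin{theorem}\label{thm:B}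
The assignment $(A,a)\mapsto V_A$ is an equivalence from $\mathcal{EM}(FU)$ to the category of positively stable operator systems and UCP maps. Its inverse sends $V$ to $C^*_u(V)$ with the coalgebra structure extending $\eta|_V$.
\end{theorem}

\begin{theorem}\label{thm:C}
Under this equivalence the comparison functor $\mathbf{BOUS}\to\mathcal{EM}(FU)$ is $W\mapsto\mathrm{OMAX}(W)$. It is fully faithful, has the right adjoint $(A,a)\mapsto(V_A)_{sa}$, and is not essentially surjective. Its essential image consists of those coalgebras for which every positive unital map from $V_A$ to a $C^*$-algebra is completely positive.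
\end{theorem}

Thus $\mathbf{BOUS}$ is a proper full coreflective subcategory of $\mathcal{EM}(FU)$. Sections~\ref{sec:comp} and~\ref{sec:A} prove Theorem~\ref{thm:A} without using the other two theorems; Sections~\ref{sec:sharp}--\ref{sec:C} prove Theorems~\ref{thm:B} and~\ref{thm:C}. The zero algebra and the zero space are allowed. Excluding them changes nothing: $FA\ne0$ for $A\neq0$, because a state of $A$ gives an MIU-map $FA\to\mathbb C$; all constructions above send nonzero objects to nonzero objects; and the objects used to prove Theorem~\ref{thm:A} are nonzero.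

\section{Two matrix orders on the square}\label{sec:square}

Let $W_0$ be the space of real affine functions on $[0,1]^2$ with the pointwise order, the unit $1$ and the coordinate functions $s,t$.

\begin{lemma}\label{lem:square}
For every $C^*$-algebra $B$, the map $\varphi\mapsto(\varphi(s),\varphi(t))$ is a bijection from the positive unital maps $W_0\to B_{sa}$ onto the pairs of effects of $B$.
\end{lemma}

\begin{proof}
Positive unital maps preserve effects, and $1,s,t$ is a basis. Given effects $p,q$ and $\alpha+\beta s+\gamma t\ge0$, every state $\omega$ of $B$ has $(\omega(p),\omega(q))\in[0,1]^2$, so $\omega(\alpha+\beta p+\gamma q)\ge0$. Hence $\alpha+\beta p+\gamma q\ge0$.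
\end{proof}

So the UCP maps out of $\mathrm{OMAX}(W_0)$ are all pairs of effects. There is a second operator system on the same ordered space. An affine function is positive if and only if its values at the vertices $(1,1),(1,0),(0,1),(0,0)$ are. Evaluation at the vertices sends $s$ to $e_1+e_2$ and $t$ to $e_1+e_3$, where $e_1,\dots,e_4$ is the standard basis of $\mathbb C^4$, and identifies $W_0$ with the self-adjoint part of
\[
\mathcal T=\operatorname{span}\{1,\;e_1+e_2,\;e_1+e_3\}\subseteq\mathbb C^4 .
\]
To find the UCP maps out of $\mathcal T$ we use \emph{Arveson's extension theorem}: if $V\subseteq A$ is an operator system in a $C^*$-algebra, every UCP map $V\to\mathcal B(H)$ extends to a UCP map $A\to\mathcal B(H)$. We also note that a PU-map $\psi$ on $\mathbb C^4$ is completely positive: a positive element of $M_n(\mathbb C^4)$ is $\sum_k m_k\otimes e_k$ with $m_k\in M_n$ positive, and $\sum_k m_k\otimes\psi(e_k)\ge0$. So the map $\mathcal T\to\mathcal B(H)$ given by $(p,q)$ is UCP if and only if it extends to a PU-map $\psi$ on $\mathbb C^4$. Writing $g=\psi(e_1)$, the other basis vectors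 must go to $p-g$, $q-g$ and $1-p-q+g$. The condition is therefore the existence of $g\in\mathcal B(H)$ with
\begin{equation}\label{eq:exact}
0\le g,\qquad p+q-1\le g,\qquad g\le p,\qquad g\le q .
\end{equation}
It says that the two-part decompositions $1=p+(1-p)$ and $1=q+(1-q)$ have a common refinement into four positive parts.

The condition can fail, and a $2\times2$ matrix over $\mathcal T$ shows it. Let $X=2(e_1+e_2)-1$ and $Z=2(e_1+e_3)-1$, whose coordinates are $\pm1$, and let $\sigma_x=\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$, $\sigma_z=\left(\begin{smallmatrix}1&0\\0&-1\end{smallmatrix}\right)$. These matrices anticommute, so $(\pm\sigma_x\pm\sigma_z)^2=2$, and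
\[
\sqrt2+\sigma_x\otimes X+\sigma_z\otimes Z\ \ge\ 0\quad\text{in }M_2(\mathcal T).
\]
The effects $p=\frac12(1-\sigma_x)$ and $q=\frac12(1-\sigma_z)$ give the positive unital map $X\mapsto-\sigma_x$, $Z\mapsto-\sigma_z$. It sends the matrix above to $\sqrt2-\sigma_x\otimes\sigma_x-\sigma_z\otimes\sigma_z$. If $\xi_1,\xi_2$ is the standard basis of $\mathbb C^2$, the vector $\xi_1\otimes\xi_1+\xi_2\otimes\xi_2$ is fixed by $\sigma_x\otimes\sigma_x$ and by $\sigma_z\otimes\sigma_z$, so it is an eigenvector with eigenvalue $\sqrt2-2<0$.

Thus $\mathcal T$ and $\mathrm{OMAX}(W_0)$ have the same order and different matrix orders. The plan is to show that both come from coalgebras, so that a coalgebra remembers more than an ordered space. For $\mathcal T$ there is a difficulty. We need condition \eqref{eq:exact} to pass through a PU-map $\omega\colon B\to D$ that is defined only on a subalgebra $B\subseteq\mathcal B(H)$ containing $p$ and $q$, while $g$ may lie outside $B$, where $\omega(g)$ makes no sense. Lemma~\ref{lem:interp} moves $g$ into $B$ at the cost of an arbitrarily small error.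

\section{Standard facts and coalgebras from generators}\label{sec:prelim}

A \emph{state} of an order unit space $W$ is a positive unital linear map $W\to\mathbb R$; the states form a weak*-compact set $S(W)$. States determine the order (Kadison): $w\ge0$ if and only if $s(w)\ge0$ for all $s\in S(W)$. Hence $W\to C(S(W),\mathbb R)$ is isometric. Extending a bounded functional $\ell$ on $W$ to $C(S(W),\mathbb R)$ with the same norm and taking the Jordan decomposition of the resulting signed measure gives
\begin{equation}\label{eq:jordan}
\ell=\ell^+-\ell^-,\qquad \ell^\pm\text{ positive},\quad \ell^\pm(1)=\|\ell^\pm\|\le\|\ell\| .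
\end{equation}

\begin{lemma}\label{lem:sep}
Let $W_1\ni1$ be a closed subspace of an order unit space $W$ and $w\in W\setminus W_1$. Then there are states $s_1,s_2$ of $W$ that agree on $W_1$ and differ at $w$.
\end{lemma}

\begin{proof}
By Hahn--Banach there is a bounded $\ell$ with $\ell|_{W_1}=0$ and $\ell(w)\ne0$. In \eqref{eq:jordan}, $\ell^+(1)=\ell^-(1)=:\alpha$ since $\ell(1)=0$, and $\alpha>0$ since $\ell\ne0$. Take $s_1=\ell^+/\alpha$ and $s_2=\ell^-/\alpha$.
\end{proof}

For an operator system $V$, the order unit norm on $V_{sa}$ is the given norm, and $V=V_{sa}+iV_{sa}$. Every self-adjoint element is a difference of positive ones, so positive maps preserve the involution, and positive unital maps $V\to V'$ correspond to positive unital maps $V_{sa}\to V'_{sa}$ by restriction and complexification. They are contractive on $V_{sa}$, hence bounded. In particular $V_A$ is an operator system in $A$ for every coalgebra $(A,a)$. A set $\Sigma\subseteq A$ \emph{generates} $A$ if $A$ is the smallest $C^*$-subalgebra containing $\Sigma$ and $1$; MIU-maps that agree on $\Sigma$ are then equal.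

\begin{lemma}\label{lem:gen}
\begin{itemize}
\item[(i)] If $\Sigma$ generates $A$ and $a\colon A\to FA$ is an MIU-map with $a=\eta_A$ on $\Sigma$, then $(A,a)$ is a coalgebra.
\item[(ii)] A coalgebra morphism $f\colon(A,a)\to(A',a')$ maps $V_A$ into $V_{A'}$.
\item[(iii)] Let $(A,a)$, $(A',a')$ be coalgebras and let $\Sigma\subseteq V_A$ generate $A$. Every MIU-map $f\colon A\to A'$ with $f(\Sigma)\subseteq V_{A'}$ is a coalgebra morphism.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Both sides of each law in \eqref{eq:coalg} are MIU-maps, so it suffices to test $x\in\Sigma$. We have $\varepsilon_Aa(x)=\varepsilon_A\eta_A(x)=x$, and by \eqref{eq:nat} used twice,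
\[
F(a)a(x)=F(a)\eta_A(x)=\eta_{FA}a(x)=\eta_{FA}\eta_A(x)=F(\eta_A)\eta_A(x)=F(\eta_A)a(x).
\]
For $x\in V_A$ and any MIU-map $f$ we have $F(f)a(x)=F(f)\eta_A(x)=\eta_{A'}f(x)$. So $F(f)a(x)=a'f(x)$ if and only if $f(x)\in V_{A'}$. This gives (ii) and (iii).
\end{proof}

\section{Compatible pairs of effects}\label{sec:comp}

Condition \eqref{eq:exact} asks for an element between two lower and two upper bounds.

\begin{lemma}\label{lem:interp}
Let $B\subseteq\mathcal B(H)$ be a $C^*$-subalgebra with the same unit and let $x_1,x_2,y_1,y_2\in B_{sa}$. Suppose $g\in\mathcal B(H)_{sa}$ satisfies $x_i\le g\le y_j$ for all $i,j$. Then for every $\epsilon>0$ there is $g_\epsilon\in B_{sa}$ with $x_i-\epsilon\le g_\epsilon\le y_j+\epsilon$ for all $i,j$.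
\end{lemma}

\begin{proof}
We may assume $B\ne0$. Step 1 uses Hahn--Banach separation to reduce the lemma to an inequality between functionals on $B$, and Step 2 proves the inequality by extending the functionals to $\mathcal B(H)$, where $g$ is available. The inequality is the following.

\medskip
\noindent$(\ast)$ \emph{If $f_1,f_2,h_1,h_2$ are positive functionals on $B$ with $f_1+f_2=h_1+h_2\ne0$, then $f_1(x_1)+f_2(x_2)\le h_1(y_1)+h_2(y_2)$.}
\medskip

\emph{Step 1: $(\ast)$ implies the lemma.} In the real Banach space $B_{sa}^4$ consider the affine subspace $\mathcal C=\{(b-x_1,\,b-x_2,\,y_1-b,\,y_2-b):b\in B_{sa}\}$ and the open convex set $\mathcal O$ of all $(b_1,\dots,b_4)$ with each $b_k+\epsilon$ positive and invertible. A point of $\mathcal C\cap\mathcal O$ gives $g_\epsilon=b$. Suppose $\mathcal C\cap\mathcal O=\emptyset$. Then there are a nonzero bounded functional $\Lambda=(f_1,f_2,h_1,h_2)$ and $c\in\mathbb R$ with $\Lambda\le c$ on $\mathcal C$ and $\Lambda\ge c$ on $\mathcal O$. Since $\mathcal O+B_+^4\subseteq\mathcal O$ and $\Lambda$ is bounded below on $\mathcal O$, the four functionals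 are positive. On $\mathcal C$ we have
\[
\Lambda=(f_1+f_2-h_1-h_2)(b)+\textstyle\sum_jh_j(y_j)-\sum_if_i(x_i),
\]
and this is bounded above, so $f_1+f_2=h_1+h_2$; the common sum is nonzero because $\Lambda\ne0$. By $(\ast)$, $\Lambda\ge0$ on $\mathcal C$, so $c\ge0$. But $-\frac\epsilon2(1,1,1,1)\in\mathcal O$ gives $c\le-\frac\epsilon2\bigl(\sum_if_i(1)+\sum_jh_j(1)\bigr)<0$, a contradiction.

\emph{Step 2: proof of $(\ast)$.} It suffices to find positive extensions $\tilde f_i,\tilde h_j$ to $\mathcal B(H)$ with $\tilde f_1+\tilde f_2=\tilde h_1+\tilde h_2$, for then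
\[
\textstyle\sum_if_i(x_i)\le(\tilde f_1+\tilde f_2)(g)=(\tilde h_1+\tilde h_2)(g)\le\sum_jh_j(y_j).
\]
Extending the four functionals separately would lose the relation between the sums, so we extend one representation that carries all four. Let $(\pi,K_0,\xi)$ be the GNS triple of $f=f_1+f_2$. A positive functional dominated by $f$ has the form $\langle\pi(\cdot)R\xi,\xi\rangle$ with $R\in\pi(B)'$ and $0\le R\le1$. Let $S$ and $T$ be such operators for $f_1$ and $h_1$. On $K=K_0\oplus K_0$ put $\sigma=\pi\oplus\pi$, $\zeta=\xi\oplus0$ and
\[
P=\begin{pmatrix}S&(S-S^2)^{1/2}\\(S-S^2)^{1/2}&1-S\end{pmatrix},\qquad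
Q=\begin{pmatrix}T&(T-T^2)^{1/2}\\(T-T^2)^{1/2}&1-T\end{pmatrix}.
\]
With $r=(S-S^2)^{1/2}$, the entries of $P^2$ are $S^2+r^2=S$, $Sr+r(1-S)=r$ and $r^2+(1-S)^2=1-S$. So $P$ is a projection, and the same computation applies to $Q$. Both commute with $\sigma(B)$. Reading off upper left corners, $f_1,f_2,h_1,h_2$ are the functionals $\langle\sigma(\cdot)R\zeta,\zeta\rangle$ for $R=P,\ 1-P,\ Q,\ 1-Q$.

By Arveson's theorem $\sigma$ extends to a UCP map $\Theta\colon\mathcal B(H)\to\mathcal B(K)$. The functional $\langle\Theta(\cdot)P\zeta,\zeta\rangle$ need not be positive, because $\Theta(z)$ need not commute with $P$. We repair this by averaging over the group generated by the symmetries $u=2P-1$ and $v=2Q-1$; this is why $S$ and $T$ were dilated to projections. The group is a quotient of the infinite dihedral group, so it is amenable, and the average can be written down. Let $w=uv$, fix a free ultrafilter $\mathcal U$ on $\mathbb N$ and put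
\[
E_0(z)=\lim_{m\to\mathcal U}\frac1m\sum_{k=0}^{m-1}w^kzw^{-k},\qquad E(z)=\tfrac12\bigl(E_0(z)+uE_0(z)u\bigr),
\]
where the limit is in the weak operator topology, in which closed balls are compact. The maps $E_0$ and $E$ are positive and unital and fix every operator commuting with $P$ and $Q$. The operator $wE_0(z)w^{-1}-E_0(z)$ is the limit of $\frac1m(w^mzw^{-m}-z)$, hence zero. So $E_0(z)$ commutes with $w$, and $uE_0(z)u$ commutes with $uwu=vu=w^{-1}$. Thus $E(z)$ commutes with $w$; it commutes with $u$ because $uE(z)u=E(z)$; and so it commutes with $v=uw$. Now $\Theta'=E\Theta$ is positive, extends $\sigma$, and has range in $\{P,Q\}'$. For $R=P,\ 1-P,\ Q,\ 1-Q$ the functionals $\langle\Theta'(\cdot)R\zeta,\zeta\rangle=\langle\Theta'(\cdot)R\zeta,R\zeta\rangle$ are positive extensions of $f_1,f_2,h_1,h_2$, and both sums equal $\langle\Theta'(\cdot)\zeta,\zeta\rangle$.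
\end{proof}

The number of bounds enters in the averaging: two lower bounds are encoded by the one projection $P$ and two upper bounds by the one projection $Q$, and the group generated by two symmetries has the cyclic subgroup generated by $w$ of index at most two. The lemma suggests an intrinsic, approximate form of \eqref{eq:exact}.

\begin{definition}
A pair $(p,q)\in B_{sa}^2$ is \emph{compatible in $B$} if for every $\epsilon>0$ there is $g\in B_{sa}$ with $-\epsilon\le g$, $\;p+q-1-\epsilon\le g$, $\;g\le p+\epsilon$, $\;g\le q+\epsilon$. The set of these pairs is $\mathrm{Comp}(B)$.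
\end{definition}

Then $p$ and $q$ are effects: $-\epsilon\le p+\epsilon$ and $p+q-1-\epsilon\le q+\epsilon$ for all $\epsilon$ give $0\le p\le1$, and the definition is symmetric.

\begin{lemma}\label{lem:comp}
\begin{itemize}
\item[(a)] If $\omega\colon B\to D$ is a PU-map and $(p,q)\in\mathrm{Comp}(B)$, then $(\omega(p),\omega(q))\in\mathrm{Comp}(D)$.
\item[(b)] If $B\subseteq\mathcal B(H)$ unitally and $(p,q)\in\mathrm{Comp}(B)$, there is $g\in\mathcal B(H)$ satisfying \eqref{eq:exact}.
\item[(c)] If $B\subseteq C$ is a $C^*$-subalgebra with the same unit, $p,q\in B$ and $(p,q)\in\mathrm{Comp}(C)$, then $(p,q)\in\mathrm{Comp}(B)$.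
\item[(d)] $\mathrm{Comp}(\mathbb C)=[0,1]^2$.
\item[(e)] Two distinct non-orthogonal rank-one projections are not compatible in $M_2$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Apply $\omega$ to the four inequalities. (b) The elements $g_\epsilon$ for $\epsilon\le1$ satisfy $-1\le g_\epsilon\le2$. Let $g$ be a cluster point of $(g_\epsilon)_{\epsilon\downarrow0}$ in the weak operator topology, in which the positive cone is closed. (c) Represent $C\subseteq\mathcal B(H)$ faithfully, take $g$ from (b), and apply Lemma~\ref{lem:interp} to $B$ with $x_1=0$, $x_2=p+q-1$, $y_1=p$, $y_2=q$. (d) For $p,q\in[0,1]$ take $g=\max(0,p+q-1)$. (e) Suppose $p,q$ are compatible and take $g\in M_2$ from (b). From $0\le g\le p$ we get $(1-p)g(1-p)=0$, so $g=pg$ and the range of $g$ lies in that of $p$; it also lies in that of $q$. These are distinct lines, so $g=0$. Then $p\le1-q$, so $qpq=0$ and $pq=0$, contrary to assumption.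
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

\subsection*{The universal compatible pair}
The algebra $G=F(\mathbb C^4)$ is universal for a pair $(p,q)$ together with a solution $g$ of \eqref{eq:exact}. Its characters are the states of $\mathbb C^4$, a three-dimensional simplex; to obtain the square we forget $g$. Let $\eta\colon\mathbb C^4\to G$ be the universal PU-map, put $p_0=\eta(e_1+e_2)$ and $q_0=\eta(e_1+e_3)$, and let $A_{\mathrm c}\subseteq G$ be the $C^*$-subalgebra generated by $p_0,q_0$. The element $g=\eta(e_1)$ satisfies $0\le g\le p_0,q_0$ and $p_0+q_0-1=\eta(e_1-e_4)\le g$, so $(p_0,q_0)\in\mathrm{Comp}(G)$. Lemma~\ref{lem:comp}(c) gives $(p_0,q_0)\in\mathrm{Comp}(A_{\mathrm c})$.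

\begin{proposition}\label{prop:rep}
For every $C^*$-algebra $B$, the map $\rho\mapsto(\rho(p_0),\rho(q_0))$ is a bijection $\mathbf{C}^*_{\mathrm{MIU}}(A_{\mathrm c},B)\to\mathrm{Comp}(B)$.
\end{proposition}

\begin{proof}
The map is well defined by Lemma~\ref{lem:comp}(a) and injective because $p_0,q_0$ generate $A_{\mathrm c}$. Let $(p,q)\in\mathrm{Comp}(B)$, represent $B\subseteq\mathcal B(H)$ and take $g$ from Lemma~\ref{lem:comp}(b). Sending $e_1,\dots,e_4$ to $g$, $p-g$, $q-g$, $1-p-q+g$ defines a PU-map $\psi\colon\mathbb C^4\to\mathcal B(H)$, and $\bar\psi(p_0)=p$, $\bar\psi(q_0)=q$. The restriction of $\bar\psi$ to $A_{\mathrm c}$ has range in the $C^*$-algebra generated by $p,q$, which lies in $B$.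
\end{proof}

Apply Lemma~\ref{lem:comp}(a) to the PU-map $\eta_{A_{\mathrm c}}$, which is defined only on $A_{\mathrm c}$; this is where compatibility in $A_{\mathrm c}$ rather than in $G$ is needed. The pair $(\eta_{A_{\mathrm c}}(p_0),\eta_{A_{\mathrm c}}(q_0))$ is compatible in $FA_{\mathrm c}$, so Proposition~\ref{prop:rep} gives an MIU-map $a_{\mathrm c}\colon A_{\mathrm c}\to FA_{\mathrm c}$ that agrees with $\eta_{A_{\mathrm c}}$ on $p_0,q_0$. By Lemma~\ref{lem:gen}(i), $(A_{\mathrm c},a_{\mathrm c})$ is a coalgebra.

\subsection*{The universal pair of effects}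
Let $E$ be the coproduct in $\mathbf{C}^*_{\mathrm{MIU}}$ (the unital full free product) of two copies of $C[0,1]$, and let $p_1,q_1\in E$ be the images of the two identity functions. They generate $E$, and MIU-maps $E\to B$ correspond to arbitrary pairs of effects of $B$. Since $\eta_E(p_1),\eta_E(q_1)$ are effects, there is an MIU-map $e\colon E\to FE$ that agrees with $\eta_E$ on $p_1,q_1$, and $(E,e)$ is a coalgebra. The MIU-map $\pi\colon E\to A_{\mathrm c}$ with $p_1\mapsto p_0$, $q_1\mapsto q_0$ is a coalgebra morphism by Lemma~\ref{lem:gen}(iii).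

\subsection*{A property invariant under equivalence}
To exclude every functor, and not only $K$, we need a property stated in terms of objects and morphisms alone. In both categories the morphisms into the initial object are scalar-valued maps. For a category with initial object $I$ consider:
\begin{itemize}
\item[(P)] every morphism $f$ for which $\mathrm{Hom}(f,I)$ is a bijection is an isomorphism.
\end{itemize}
An equivalence of categories preserves initial objects, is bijective on hom-sets and reflects isomorphisms. So of two equivalent categories either both satisfy (P) or neither does, and Theorem~\ref{thm:A} follows from the next two propositions.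

\begin{proposition}
$\mathbf{BOUS}$ satisfies \textup{(P)}.
\end{proposition}

\begin{proof}
The initial object is $\mathbb R$, and $\mathrm{Hom}(W,\mathbb R)=S(W)$. Let $f\colon W\to W'$ be a morphism such that $f^*\colon S(W')\to S(W)$, $s'\mapsto s'f$, is bijective. If $f(w)\ge0$, then $s(w)\ge0$ for every $s\in S(W)$ because $f^*$ is surjective, so $w\ge0$. Hence $-\lambda1\le w\le\lambda1$ if and only if $-\lambda1\le f(w)\le\lambda1$, and $f$ is isometric. As $W$ is complete, $f(W)$ is closed. If $f(W)\ne W'$, Lemma~\ref{lem:sep} gives states $s_1\ne s_2$ of $W'$ with $f^*s_1=f^*s_2$, contrary to injectivity. So $f$ is a bijection with positive inverse.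
\end{proof}

Completeness cannot be dropped here: the inclusion of the real polynomials, ordered pointwise on $[0,1]$, in $C([0,1],\mathbb R)$ is bijective on states by density.

\begin{proposition}
$\mathcal{EM}(FU)$ does not satisfy \textup{(P)}.
\end{proposition}

\begin{proof}
The algebra $\mathbb C$ is initial in $\mathbf{C}^*_{\mathrm{MIU}}$. Let $j\colon\mathbb C\to F\mathbb C$ be the unique MIU-map. Any two MIU-maps from $\mathbb C$ to the same algebra are equal, so $I=(\mathbb C,j)$ is a coalgebra and the unique MIU-map from $\mathbb C$ to a coalgebra is a coalgebra morphism. Thus $I$ is initial. The algebra $F\mathbb C$ is also initial in $\mathbf{C}^*_{\mathrm{MIU}}$, since there is exactly one PU-map $\mathbb C\to B$, so $\varepsilon_{\mathbb C}$ is an isomorphism. Let $(A,a)$ be a coalgebra and $\chi\colon A\to\mathbb C$ an MIU-map. By naturality of $\varepsilon$,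
\[
\varepsilon_{\mathbb C}F(\chi)a=\chi\varepsilon_Aa=\chi=\varepsilon_{\mathbb C}\,j\chi ,
\]
so $F(\chi)a=j\chi$. Hence $\mathrm{Hom}((A,a),I)$ is the set of all characters of $A$.

Evaluation at the generators identifies the characters of $E$ with $[0,1]^2$, and those of $A_{\mathrm c}$ with $\mathrm{Comp}(\mathbb C)=[0,1]^2$ by Proposition~\ref{prop:rep} and Lemma~\ref{lem:comp}(d). Under these identifications $\mathrm{Hom}(\pi,I)$ is the identity. If $\pi$ were an isomorphism of coalgebras, it would have an MIU inverse. Let $\rho\colon E\to M_2$ send $p_1,q_1$ to distinct non-orthogonal rank-one projections $p,q$. Then $\rho\pi^{-1}$ sends $(p_0,q_0)$ to $(p,q)$, so $(p,q)\in\mathrm{Comp}(M_2)$ by Proposition~\ref{prop:rep}, contradicting Lemma~\ref{lem:comp}(e).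
\end{proof}

\section{A coalgebra as an operation on positive maps}\label{sec:sharp}

In all examples so far $V_A$ generates $A$ by construction. For an arbitrary coalgebra nothing in the definition of $V_A$ shows that it is larger than $\mathbb C1$, and the main step toward Theorem~\ref{thm:B} is that it always generates $A$. The algebra $FA$ is known only through its universal property, so we translate the coalgebra laws into rules for the operation $\psi\mapsto\psi^\sharp=\bar\psi a$. In this section and the next, $(A,a)$ is a coalgebra with $A\ne0$ and $V=(V_A)_{sa}$.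

\begin{lemma}\label{lem:rules}
Let $\psi\colon A\to B$ be a PU-map.
\begin{itemize}
\item[(N)] $(\rho\psi)^\sharp=\rho\,\psi^\sharp$ for every MIU-map $\rho\colon B\to D$.
\item[(R)] $\psi^\sharp=\psi$ if $\psi$ is an MIU-map.
\item[(C)] $(\omega\psi^\sharp)^\sharp=(\omega\psi)^\sharp$ for every PU-map $\omega\colon B\to D$.
\end{itemize}
\end{lemma}

\begin{proof}
(N) $\rho\bar\psi\eta_A=\rho\psi$, so $\overline{\rho\psi}=\rho\bar\psi$. (R) $\psi\varepsilon_A\eta_A=\psi$, so $\bar\psi=\psi\varepsilon_A$ and $\psi^\sharp=\psi\varepsilon_Aa=\psi$. (C) Let $\phi=\omega\bar\psi\colon FA\to D$, a PU-map. For any PU-map $\gamma\colon A\to FA$, \eqref{eq:nat} gives $\bar\phi F(\gamma)\eta_A=\bar\phi\eta_{FA}\gamma=\phi\gamma$, so $\bar\phi F(\gamma)=\overline{\phi\gamma}$. Applying $\bar\phi$ to $F(a)a=F(\eta_A)a$ therefore gives $(\phi a)^\sharp=(\phi\eta_A)^\sharp$. Finally $\phi a=\omega\psi^\sharp$ and $\phi\eta_A=\omega\psi$.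
\end{proof}

For instance, $\varphi^\sharp$ is a character for each state $\varphi$, so $M_2$ carries no coalgebra structure. For PU-maps $\psi,\psi'\colon A\to B$ write $\psi\sim\psi'$ if $\psi^\sharp=\psi'^\sharp$. In Example~\ref{ex:interval} two probability measures are equivalent when they have the same mean, that is, when they agree on $V_A$; we shall prove this description in general.

\begin{lemma}\label{lem:sim}
\begin{itemize}
\item[(i)] $\psi\sim\psi^\sharp$, and $\psi\sim\psi'$ implies $\omega\psi\sim\omega\psi'$ for every PU-map $\omega$.
\item[(ii)] $(\psi_1,\psi_2)^\sharp=(\psi_1^\sharp,\psi_2^\sharp)$ for PU-maps $\psi_i\colon A\to B_i$ and $(\psi_1,\psi_2)\colon A\to B_1\oplus B_2$.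
\item[(iii)] If $\psi_1\sim\psi_1'$ and $\psi_2\sim\psi_2'$ are PU-maps $A\to B$ and $\lambda\in[0,1]$, then $\lambda\psi_1+(1-\lambda)\psi_2\sim\lambda\psi_1'+(1-\lambda)\psi_2'$.
\item[(iv)] $\psi^\sharp=\psi$ on $V_A$ for every PU-map $\psi$, and $V=\{x\in A_{sa}:\varphi^\sharp(x)=\varphi(x)\text{ for all states }\varphi\}$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The first claim is (R) applied to $\psi^\sharp$. By (C), $(\omega\psi)^\sharp=(\omega\psi^\sharp)^\sharp$ depends only on $\psi^\sharp$. (ii) Apply (N) to the two coordinate projections. (iii) By (ii), $(\psi_1,\psi_2)\sim(\psi_1',\psi_2')$; apply (i) with $\omega(b,b')=\lambda b+(1-\lambda)b'$. (iv) For $x\in V_A$ we have $\psi^\sharp(x)=\bar\psi a(x)=\bar\psi\eta_A(x)=\psi(x)$. Conversely let $x\in A_{sa}$ satisfy $\varphi^\sharp(x)=\varphi(x)$ for all states $\varphi$. Note $\eta_A^\sharp=a$, since $\overline{\eta_A}=\mathrm{id}$. For a state $\omega$ of $FA$, both $\omega a$ and $\omega\eta_A$ are states of $A$, and (C) gives $\omega a(x)=(\omega\eta_A^\sharp)^\sharp(x)=(\omega\eta_A)^\sharp(x)=\omega\eta_A(x)$. States separate points,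 so $a(x)=\eta_A(x)$.
\end{proof}

\section{The fixed space generates the algebra}\label{sec:gen}

We show that PU-maps agreeing on $V$ are equivalent. The idea is duality: the differences $\psi-\psi'$ with $\psi\sim\psi'$ span a weak*-closed subspace, and its pre-annihilator is computed by Lemma~\ref{lem:sim}(iv). States alone do not suffice, since they produce only characters, which vanish on commutators. So we work with maps into $M_n$ and then pass to $\mathcal B(H)$.

Fix $n\ge1$ and let $H_n=(M_n)_{sa}$. Let $X=A_{sa}\otimes_{\mathbb R}H_n$, a Banach space isomorphic to $(A_{sa})^{n^2}$. Its dual is the space $L$ of bounded real-linear maps $A_{sa}\to H_n$, with the pairing $\langle T,x\otimes t\rangle=\operatorname{tr}(tT(x))$. The dual norm is equivalent to the operator norm, and weak* convergence is pointwise convergence. The set $P_n$ of PU-maps $A\to M_n$, restricted to $A_{sa}$, is a nonempty, convex, bounded, weak*-closed subset of $L$, hence weak*-compact.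

\begin{lemma}\label{lem:closed}
The map $\psi\mapsto\psi^\sharp$ on $P_n$ is weak*-continuous, so $\sim$ is closed in $P_n\times P_n$.
\end{lemma}

\begin{proof}
Let $\Psi\colon A\to C(P_n,M_n)$ be the PU-map $\Psi(x)(\psi)=\psi(x)$. Evaluation at $\psi$ is an MIU-map $\mathrm{ev}_\psi$ with $\mathrm{ev}_\psi\Psi=\psi$. By (N), $\psi^\sharp(x)=\Psi^\sharp(x)(\psi)$, which is continuous in $\psi$.
\end{proof}

Duality sees only the direction of a difference $\psi-\psi'$, so we need to know that $\sim$ depends only on this direction. Convexity alone does not give this: the relation on $[0,1]$ with classes $\{0\}$ and $(0,1]$ satisfies Lemma~\ref{lem:sim}(iii), and $0-1=2(\frac12-1)$ with $\frac12\sim1$ but $0\not\sim1$. That relation is not closed.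

\begin{lemma}[Cancellation]\label{lem:cancel}
Let $\psi,\psi',\theta,\theta'\in P_n$ and $\kappa,\beta>0$ with $\psi\sim\psi'$ and $\kappa(\theta-\theta')=\beta(\psi-\psi')$. Then $\theta\sim\theta'$.
\end{lemma}

\begin{proof}
For $\mu\in[0,1]$ put $x_\mu=\mu\psi'+(1-\mu)\theta$ and $y_\mu=\mu\psi'+(1-\mu)\theta'$; we want $x_0\sim y_0$. Let $\lambda=\beta/(\beta+\kappa)\in(0,1)$. Then $(1-\lambda)(\theta-\theta')=\lambda(\psi-\psi')$, so $x_\lambda=\lambda\psi+(1-\lambda)\theta'\sim y_\lambda$ by convexity. Suppose $x_\mu\sim y_\mu$ and let $\tau=1/(2-\mu)$, so that $1-\tau=\tau(1-\mu)$. Then $\tau y_\mu+(1-\tau)\theta$ and $\tau x_\mu+(1-\tau)\theta'$ both equal $\tau\mu\psi'+\tau(1-\mu)(\theta+\theta')$, and convexity gives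
\[
x_{\tau\mu}=\tau x_\mu+(1-\tau)\theta\ \sim\ \tau y_\mu+(1-\tau)\theta=\tau x_\mu+(1-\tau)\theta'\ \sim\ \tau y_\mu+(1-\tau)\theta'=y_{\tau\mu}.
\]
So $x_{\mu_k}\sim y_{\mu_k}$ for $\mu_0=\lambda$, $\mu_{k+1}=\mu_k/(2-\mu_k)$. Since $1/\mu_{k+1}-1=2(1/\mu_k-1)$, we have $\mu_k\to0$, and Lemma~\ref{lem:closed} gives $x_0\sim y_0$.
\end{proof}

\begin{lemma}[Decomposition]\label{lem:decomp}
Let $B\ne0$ be a $C^*$-algebra and $M>0$. There is $\kappa>0$ such that every real-linear $T\colon B_{sa}\to H_n$ with $\|T\|\le M$ and $T(1)=0$ has the form $\kappa(\theta-\theta')$ with PU-maps $\theta,\theta'\colon B\to M_n$.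
\end{lemma}

\begin{proof}
Positive matrices span $H_n$, so $H_n$ has a basis $(h_k)$ of positive matrices. Write $T=\sum_kf_k(\cdot)h_k$; then $\|f_k\|\le cM$ with $c$ depending only on the basis. With $f_k^\pm$ as in \eqref{eq:jordan}, the maps $T_\pm=\sum_kf_k^\pm(\cdot)h_k$ are positive, $T=T_+-T_-$, and $T_+(1)=T_-(1)=:d$ satisfies $0\le d\le\kappa1$ for $\kappa=cM\sum_k\|h_k\|$. Let $\chi$ be a state of $B$ and put $\theta=\kappa^{-1}\bigl(T_++\chi(\cdot)(\kappa1-d)\bigr)$, $\theta'=\kappa^{-1}\bigl(T_-+\chi(\cdot)(\kappa1-d)\bigr)$.
\end{proof}

\begin{lemma}\label{lem:Wn}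
Let $Y=\{u\in X:\langle\psi,u\rangle=\langle\psi^\sharp,u\rangle\text{ for all }\psi\in P_n\}$. Then $Y=V\otimes H_n$.
\end{lemma}

\begin{proof}
The inclusion $\supseteq$ and the case $n=1$ are Lemma~\ref{lem:sim}(iv). Let $n\ge2$ and $u=\sum_ix_i\otimes t_i\in Y$. We cut $u$ into elementary tensors that stay in $Y$. For real-linear $S\colon H_n\to H_n$ let $S^*$ be the adjoint for the trace pairing, so $\langle T,(\mathrm{id}\otimes S^*)u\rangle=\langle ST,u\rangle$. If $\omega\colon M_n\to M_n$ is a PU-map and $\psi\in P_n$, then $u\in Y$ and (C) give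
\[
\langle\omega\psi,u\rangle=\langle(\omega\psi)^\sharp,u\rangle=\langle(\omega\psi^\sharp)^\sharp,u\rangle=\langle\omega\psi^\sharp,u\rangle ,
\]
that is, $(\mathrm{id}\otimes\omega^*)u\in Y$. By Lemma~\ref{lem:decomp} with $B=M_n$, also $(\mathrm{id}\otimes S^*)u\in Y$ whenever $S(1)=0$. Fix $h\in H_n$, let $t=e_{11}-e_{22}$ and $S(y)=\operatorname{tr}(ty)h$. Then $S(1)=0$ and $S^*(z)=\operatorname{tr}(zh)t$, so $x_h\otimes t\in Y$, where $x_h=\sum_i\operatorname{tr}(t_ih)x_i$.

We claim $x_h\in V$. Let $\varphi$ be a state of $A$, $\chi=\varphi^\sharp$, and $\psi=\varphi(\cdot)e_{11}+\chi(\cdot)(1-e_{11})$. This is $(\varphi,\chi)$ followed by the MIU-map $(\alpha,\beta)\mapsto\alpha e_{11}+\beta(1-e_{11})$, and $(\varphi,\chi)^\sharp=(\chi,\chi)$ by Lemma~\ref{lem:sim}(ii) and (R). So $\psi^\sharp=\chi(\cdot)1$ by (N). The equation $\langle\psi,x_h\otimes t\rangle=\langle\psi^\sharp,x_h\otimes t\rangle$ reads $\varphi(x_h)-\chi(x_h)=0$, and Lemma~\ref{lem:sim}(iv) gives $x_h\in V$. If $(h_k)$ is a basis of $H_n$ with dual basis $(h^k)$ for the trace pairing, then $t_i=\sum_k\operatorname{tr}(t_ih_k)h^k$,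 so $u=\sum_kx_{h_k}\otimes h^k\in V\otimes H_n$.
\end{proof}

\begin{proposition}\label{prop:matrix}
If $\psi,\psi'\in P_n$ agree on $V$, then $\psi\sim\psi'$.
\end{proposition}

\begin{proof}
Let $\Delta=\{\theta-\theta':\theta,\theta'\in P_n,\ \theta\sim\theta'\}$. It is weak*-compact by Lemma~\ref{lem:closed}, convex by Lemma~\ref{lem:sim}(iii), symmetric, and contains $0$. So $N=\bigcup_{\beta>0}\beta\Delta$ is an increasing union and a linear subspace of $L$. Let $L_1$ be the closed unit ball of $L=X^*$, and let $\kappa$ be given by Lemma~\ref{lem:decomp} for a bound $M$ on the operator norms in $L_1$. An element $T\in N\cap L_1$ has $T(1)=0$, so $T=\kappa(\theta-\theta')$, and $\theta\sim\theta'$ by Lemma~\ref{lem:cancel}. Hence $N\cap L_1=\kappa\Delta\cap L_1$ is weak*-compact. By the Krein--Smulian theorem, a subspace of a dual Banach space whose intersection with the unit ball is weak*-closed is itself weak*-closed. By the bipolar theorem $N$ is then the annihilator of $N_\perp=\{u\in X:\langle T,u\rangle=0\text{ for }T\in N\}$. We have $N_\perp=Y$: the inclusion $\subseteq$ holds because $\theta\sim\theta^\sharp$,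 and for $u\in Y$ and $\theta\sim\theta'$ both $\langle\theta,u\rangle$ and $\langle\theta',u\rangle$ equal $\langle\theta^\sharp,u\rangle$. If $\psi,\psi'$ agree on $V$, then $\psi-\psi'$ annihilates $Y=V\otimes H_n$, so $\psi-\psi'\in N$, and Lemma~\ref{lem:cancel} with $\kappa=1$ gives $\psi\sim\psi'$.
\end{proof}

A map into $\mathcal B(H)$ is the strong limit of its compressions to finite-dimensional subspaces. To make $\sharp$ commute with this limit, we realize the limit as an MIU-map and use (N).

\begin{proposition}\label{prop:agree}
MIU-maps $f,f'\colon A\to B$ that agree on $V$ are equal.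
\end{proposition}

\begin{proof}
Let $B\subseteq\mathcal B(H)$ unitally, with $H\neq0$. Let $Q$ run through the directed set of nonzero finite-rank projections, and view $b_Q\in\mathcal B(QH)$ as the operator $b_QQ$ on $H$. Let $\mathcal N$ be the set of bounded families $(b_Q)\in\prod_Q\mathcal B(QH)$ for which there is $b\in\mathcal B(H)$ with $b_QQ\to b$ and $b_Q^*Q\to b^*$ strongly; put $\lim(b_Q)=b$. The set $\mathcal N$ is a self-adjoint subspace; it contains the unit because $Q\to1$ strongly; it is closed under products because multiplication is jointly strongly continuous on bounded sets; and it is norm-closed because $\|b\|\le\sup_Q\|b_Q\|$. So $\mathcal N$ is a $C^*$-algebra, and $\lim$ and the coordinate maps are MIU-maps on it. Let $f_Q(x)=Qf(x)|_{QH}$. Since $QbQ\to b$ strongly for every $b$, the family $\Phi=(f_Q)_Q$ is a PU-map $A\to\mathcal N$ with $\lim\Phi=f$. By (N) and (R), $\lim\Phi^\sharp=f^\sharp=f$, and the coordinates of $\Phi^\sharp$ are the maps $f_Q^\sharp$. So $f$ is determined by the family $(f_Q^\sharp)_Q$, and $f'$ in the same way by $(f_Q'^\sharp)_Q$. The PU-maps $f_Q,f'_Q$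 into the matrix algebra $\mathcal B(QH)$ agree on $V$, so $f_Q^\sharp=f_Q'^\sharp$ by Proposition~\ref{prop:matrix}.
\end{proof}

\begin{proposition}\label{prop:generates}
For every coalgebra $(A,a)$, the space $V_A$ generates $A$.
\end{proposition}

\begin{proof}
For $A=0$ there is nothing to prove. Let $A_0$ be the $C^*$-subalgebra generated by $V_A$, suppose $x\in A\setminus A_0$, and let $A\subseteq\mathcal B(H)$ be the universal representation, in which every state is a vector state. By Hahn--Banach there is a bounded functional on $A$ that vanishes on $A_0$ but not at $x$. It is a linear combination of states, so it extends to a weakly continuous functional on $\mathcal B(H)$. Hence $x$ is not in the weak closure of $A_0$, which is $A_0''$ by the bicommutant theorem. The $C^*$-algebra $A_0'$ is spanned by its unitaries, so some unitary $u\in A_0'$ does not commute with $x$. The MIU-maps $y\mapsto y$ and $y\mapsto uyu^*$ from $A$ to $\mathcal B(H)$ agree on $V$ and differ at $x$, contradicting Proposition~\ref{prop:agree}.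
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

The case of the zero algebra is trivial in each step.

\emph{From coalgebras to operator systems.} Let $(A,a)$ be a coalgebra and $\varphi\colon V_A\to B$ a UCP map, with $B\subseteq\mathcal B(H)$. By Arveson's theorem $\varphi$ extends to a UCP map $\psi\colon A\to\mathcal B(H)$. The MIU-map $\rho=\psi^\sharp$ equals $\varphi$ on $V_A$ by Lemma~\ref{lem:sim}(iv). Since $V_A$ generates $A$, the range of $\rho$ lies in $B$ and $\rho$ is the only MIU extension of $\varphi$. So the inclusion $V_A\subseteq A$ has the universal property of $C^*_u(V_A)$, and we may write $A=C^*_u(V_A)$. If $\omega\colon B\to D$ is a PU-map, then $\omega\varphi=\omega\rho|_{V_A}=(\omega\rho)^\sharp|_{V_A}$ is the restriction of an MIU-map, hence UCP. Thus $V_A$ is positively stable.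

\emph{Morphisms.} By Lemma~\ref{lem:gen}(ii), a coalgebra morphism $f\colon(A,a)\to(A',a')$ restricts to a UCP map $V_A\to V_{A'}$, so $(A,a)\mapsto V_A$ is a functor. It is faithful by Proposition~\ref{prop:generates}. It is full: a UCP map $V_A\to V_{A'}\subseteq A'$ extends to an MIU-map $A\to A'$, which is a coalgebra morphism by Lemma~\ref{lem:gen}(iii) with $\Sigma=V_A$.

\emph{From operator systems to coalgebras.} Let $V'$ be positively stable and $A=C^*_u(V')$. Positive stability, applied to the inclusion $V'\to A$ and the PU-map $\eta_A$, shows that $\eta_A|_{V'}$ is UCP; this is the only use of the hypothesis. So $\eta_A|_{V'}$ extends to an MIU-map $a\colon A\to FA$, and $(A,a)$ is a coalgebra with $V'\subseteq V_A$ by Lemma~\ref{lem:gen}(i). Suppose $x\in(V_A)_{sa}\setminus V'_{sa}$. The subspace $V'_{sa}$ is closed in $A_{sa}$ because $V'$ is complete, so Lemma~\ref{lem:sep} gives states $\varphi_1,\varphi_2$ of $A$ that agree on $V'$ and differ at $x$. The MIU-maps $\varphi_i^\sharp$ agree with $\varphi_i$ on $V_A$. They therefore agree with each other on the generating set $V'$, so $\varphi_1^\sharp=\varphi_2^\sharp$,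 and $\varphi_1(x)=\varphi_1^\sharp(x)=\varphi_2^\sharp(x)=\varphi_2(x)$, a contradiction. Hence $V_A=V'$ as operator systems, and the functor is essentially surjective. Starting from a coalgebra $(A,a)$, this construction applied to $V_A$ returns the algebra $C^*_u(V_A)=A$ with the unique MIU extension of $\eta_A|_{V_A}$, which is $a$. This identifies the inverse and proves Theorem~\ref{thm:B}. \qed

\section{Order unit spaces among the coalgebras}\label{sec:C}

The two properties of $\mathrm{OMAX}(W)$ recalled in Section~\ref{sec:intro} determine it, since the identity map between two such structures is UCP in both directions. A concrete model is the image of $W+iW$ in the product $\prod_\varphi M_{m(\varphi)}$ over all positive unital maps $\varphi\colon W\to(M_m)_{sa}$, $m\ge1$. The factors with $m=1$ show that the positive elements are those of $W$. A positive unital map into $\mathcal B(H)$ is completely positive on this image, because positivity of an operator matrix can be tested on compressions to finite-dimensional subspaces, and these compressions are coordinates of the product. The space is complete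 because $W$ is and because real and imaginary parts are contractive. For every operator system $V$, restriction to $W$ gives
\begin{equation}\label{eq:omax}
\mathrm{UCP}(\mathrm{OMAX}(W),V)=\mathbf{BOUS}(W,V_{sa}).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Put $F'W=C^*_u(\mathrm{OMAX}(W))$ and let $\eta'_W\colon W\to(F'W)_{sa}$ be the inclusion. By the universal property of $C^*_u$ and \eqref{eq:omax}, every morphism $W\to B_{sa}$ extends uniquely to an MIU-map $F'W\to B$. So $F'$ is left adjoint to $B\mapsto B_{sa}$ with unit $\eta'$. For a $C^*$-algebra $A$, PU-maps $A\to B$ are morphisms $A_{sa}\to B_{sa}$, so $F'(A_{sa})$ with the complexification of $\eta'_{A_{sa}}$ has the universal property of $(FA,\eta_A)$. Two choices of $(F,\eta)$ differ by unique MIU-isomorphisms $\theta_A$ that intertwine the units, and $a\mapsto\theta_Aa$ is an isomorphism of the Eilenberg--Moore categories that changes neither $A$ nor $V_A$. We may thus take $FA=F'(A_{sa})$. The two adjunctions then induce the same comonad, since in both the counit and the comultiplication are the MIU-maps that compose with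 $\eta_A$ to $\mathrm{id}_A$ and $\eta_{FA}\eta_A$.

The structure map $F'(\eta'_W)\colon F'W\to F(F'W)$ of $KW$ is the MIU-map sending $w\in W$ to $\eta_{F'W}(w)$. This is the coalgebra that Theorem~\ref{thm:B} assigns to the positively stable system $\mathrm{OMAX}(W)$, and for a morphism $f$ the map $Kf=F'f$ restricts to the complexification of $f$. So $K$ corresponds to $\mathrm{OMAX}$. By \eqref{eq:omax} with $V=\mathrm{OMAX}(W')$ it is fully faithful, and by \eqref{eq:omax} with $V=V_A$ it has the right adjoint $(A,a)\mapsto(V_A)_{sa}$. If $V_A\cong\mathrm{OMAX}(W)$, every positive unital map from $V_A$ to a $C^*$-algebra is completely positive. Conversely, if $V_A$ has this property, the identity map $V_A\to\mathrm{OMAX}((V_A)_{sa})\subseteq F'((V_A)_{sa})$ is UCP, and its inverse is UCP by \eqref{eq:omax}; so $(A,a)$ is in the essential image. A fully faithful, essentially surjective functor is an equivalence, so $K$ is not essentially surjective by Theorem~\ref{thm:A}.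
\end{proof}

We return to the square and identify the coalgebras of Section~\ref{sec:A}.

\begin{proposition}\label{prop:explicit}
Let $\mathcal S=\operatorname{span}\{1,p_0,q_0\}\subseteq A_{\mathrm c}$. Then $V_{A_{\mathrm c}}=\mathcal S$, the operator system $\mathcal S$ is completely order isomorphic to $\mathcal T\subseteq\mathbb C^4$, and $(A_{\mathrm c},a_{\mathrm c})$ is not in the essential image of $K$.
\end{proposition}

\begin{proof}
Let $\varphi\colon\mathcal S\to B\subseteq\mathcal B(H)$ be UCP. By Arveson's theorem it extends to a PU-map $A_{\mathrm c}\to\mathcal B(H)$, so $(\varphi(p_0),\varphi(q_0))$ lies in $\mathrm{Comp}(\mathcal B(H))$ by Lemma~\ref{lem:comp}(a) and in $\mathrm{Comp}(B)$ by Lemma~\ref{lem:comp}(c). By Proposition~\ref{prop:rep}, $\varphi$ extends uniquely to an MIU-map $A_{\mathrm c}\to B$; thus $A_{\mathrm c}=C^*_u(\mathcal S)$. If $\omega\colon B\to D$ is a PU-map, then $(\omega\varphi(p_0),\omega\varphi(q_0))\in\mathrm{Comp}(D)$, so $\omega\varphi$ also extends to an MIU-map and is UCP. Hence $\mathcal S$ is positively stable. Its coalgebra is $A_{\mathrm c}$ with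 the MIU extension of $\eta_{A_{\mathrm c}}|_{\mathcal S}$, which is $a_{\mathrm c}$, and Section~\ref{sec:B} gives $V_{A_{\mathrm c}}=\mathcal S$.

The PU-map $\eta\colon\mathbb C^4\to G$ is UCP by Section~\ref{sec:square} and has the MIU left inverse $\varepsilon_{\mathbb C^4}$, so it restricts to a complete order isomorphism $\mathcal T\to\mathcal S$. In particular $\mathcal S_{sa}\cong W_0$ as ordered spaces. By Lemma~\ref{lem:square} any two effects of $M_2$ define a positive unital map $\mathcal S\to M_2$, while by the first paragraph only compatible pairs define completely positive ones. Lemma~\ref{lem:comp}(e) supplies an incompatible pair, and Theorem~\ref{thm:C} gives the last claim.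
\end{proof}

By Lemma~\ref{lem:square}, $F'W_0$ and $E$ both represent pairs of effects, so $(E,e)\cong KW_0$ with $p_1,q_1$ corresponding to $s,t$. The morphism $\pi\colon E\to A_{\mathrm c}$ is the counit of the coreflection at $(A_{\mathrm c},a_{\mathrm c})$. On the fixed spaces it is the identity map $\mathrm{OMAX}(W_0)\to\mathcal T$, an order isomorphism that is not a complete order isomorphism.

\begin{thebibliography}{9}

\bibitem{KW}
Kirchberg and Wassermann, J. Funct. Anal. (1998).

\bibitem{PTT}
Paulsen, Todorov and Tomforde, Proc. London Math. Soc. (2011).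

\bibitem{Westerbaan}
Abraham Westerbaan, \emph{Quantum Programs as Kleisli Maps}, arXiv:1501.01020 (2015).

\end{thebibliography}
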